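\title{The $L^1$ gradient bound for the subelliptic heat semigroup on $\mathbf{SU}(2)$}

\begin{abstract}
Let $P_t$ be the heat semigroup of the sublaplacian $X^2+Y^2$ on $\mathbf{SU}(2)$ and let $\Gamma$ be its carr\'e du champ operator. We prove that $\sqrt{\Gamma(P_tf,P_tf)}\le C_1e^{-2t}P_t\sqrt{\Gamma(f,f)}$ for all smooth $f$ and all $t\ge0$, as conjectured by Baudoin and Bonnefont. The proof reduces the inequality to a weighted $L^1$ Poincar\'e inequality for the heat kernel measure. That inequality follows from one integration by parts, once the time derivative of the logarithm of the heat kernel $p_t$ is bounded below by $c\,d(e,g)^2/t^2-C/t$; we obtain this bound from a Li--Yau inequality and a relative entropy estimate. We also show that the rate $e^{-2t}$ is optimal and that, if $K(t)$ is the best constant at time $t$, the limit points of $e^{2t}K(t)$ as $t\to\infty$ lie between $\frac{16}{3\pi}$ and $2$.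
\end{abstract}

\section{The problem and the results}\label{sec:intro}

We realize $G=\mathbf{SU}(2)$ as the group of unit quaternions $h=x_0+x_1\mathbf i+x_2\mathbf j+x_3\mathbf k$, that is, as the unit sphere $\mathbb S^3\subset\mathbb R^4$, with identity $e=1$. Its Lie algebra is the space of imaginary quaternions with bracket $vw-wv$. An imaginary quaternion $w$ defines a left-invariant vector field $W$ and a right-invariant vector field $W^R$ by
\[
Wf(g)=\frac{d}{ds}\Big|_{s=0}f(ge^{sw}),\qquad W^Rf(g)=\frac{d}{ds}\Big|_{s=0}f(e^{sw}g).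
\]
Let $X,Y,Z$ be the left-invariant fields defined by $\mathbf i,\mathbf j,\mathbf k$. Since $\mathbf i\mathbf j-\mathbf j\mathbf i=2\mathbf k$, and cyclically,
\begin{equation}\label{eq:brackets}
[X,Y]=2Z,\qquad [Y,Z]=2X,\qquad [Z,X]=2Y .
\end{equation}
Any basis of left-invariant fields with these relations is carried to $X,Y,Z$ by an automorphism of the simply connected group $G$, so nothing is lost by this choice. The orbits of $Z$ are the fibers of the Hopf fibration $\mathbb S^3\to\mathbb S^2$, and the \emph{horizontal} plane $\operatorname{span}(X,Y)$ is orthogonal to them. Declaring $X,Y$ orthonormal gives the canonical subriemannian structure of $G$. Its basic objects are the sublaplacian $\mathcal L=X^2+Y^2$, the heat semigroup $P_t=e^{t\mathcal L}$, which is symmetric for the normalized Haar measure $\mu$, and the carr\'e du champ operator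
\[
\Gamma(f_1,f_2)=Xf_1\,Xf_2+Yf_1\,Yf_2,\qquad \Gamma(f)=\Gamma(f,f),\qquad |\nabla f|=\sqrt{\Gamma(f)} .
\]
Thus $|\nabla f|(g)$ is the largest rate of change of $f$ at $g$ in a unit horizontal direction. It ignores $Zf$.

For every $p>1$ there is a constant $C_p>1$ such that, for all smooth $f:G\to\mathbb R$, all $g\in G$ and all $t\ge0$,
\begin{equation}\label{eq:Lp}
\sqrt{\Gamma(P_tf,P_tf)(g)}\le C_pe^{-2t}\Big(P_t\Gamma(f,f)^{p/2}(g)\Big)^{1/p};
\end{equation}
see Baudoin and Bonnefont \cite{BB}, who conjecture that \eqref{eq:Lp} still holds for $p=1$. The operator $P_t$ averages against a probability measure, so by Jensen's inequality the right side of \eqref{eq:Lp}, without its constant, is nondecreasing in $p$: the case $p=1$ is the strongest one and implies all the others. It is also the form one would guess from the commutative case. If the fields $X,Y$ commuted with $P_t$, then $WP_tf=P_tWf$ for every unit horizontal $W$, and $|\nabla P_tf|\le P_t|\nabla f|$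 would follow at once. We prove the conjecture.

\begin{theorem}\label{thm:main}
There is a constant $C_1$ such that for all smooth $f:\mathbf{SU}(2)\to\mathbb R$, all $g\in\mathbf{SU}(2)$ and all $t\ge0$,
\[
\sqrt{\Gamma(P_tf,P_tf)(g)}\le C_1e^{-2t}\,P_t\sqrt{\Gamma(f,f)}(g).
\]
\end{theorem}

Linear functions explain the rate and show that a constant larger than $1$ is needed. If $y$ is the restriction to $G$ of a linear function on $\mathbb R^4$, then $Wy(h)=y(hw)$. Multiplying out $h\mathbf i$, $h\mathbf j$, $h\mathbf k$ gives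
\begin{equation}\label{eq:table}
\begin{array}{c|cccc}
 & x_0 & x_1 & x_2 & x_3\\ \hline
X & -x_1 & x_0 & x_3 & -x_2\\
Y & -x_2 & -x_3 & x_0 & x_1\\
Z & -x_3 & x_2 & -x_1 & x_0
\end{array}
\end{equation}
and $\mathbf i^2=\mathbf j^2=-1$ gives $X^2y=Y^2y=-y$, so $\mathcal Ly=-2y$.

\begin{example}\label{ex:linear}
Let $f=x_1$. Then $P_tf=e^{-2t}x_1$ and $|\nabla x_1|=\sqrt{x_0^2+x_3^2}\le1$, with equality at $e$. Hence $|\nabla P_tf|(e)=e^{-2t}\ge e^{-2t}P_t|\nabla f|(e)$, and the factor $e^{-2t}$ cannot be replaced by one that decays faster. For $t>0$ the inequality is strict, because $P_t$ has a density with respect to $\mu$ (Lemma \ref{lem:kernel}) and $x_0^2+x_3^2<1$ off a circle. So $C_1=1$ is impossible.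
\end{example}

The proof of Theorem \ref{thm:main} also yields a bound on the vertical derivative, an $L^1$ Poincar\'e inequality for the heat kernel measure, and information on the best constant. We write $t\wedge1=\min(t,1)$.

\begin{theorem}\label{thm:more}
Let $K(t)$ be the smallest constant such that $\sqrt{\Gamma(P_tf)}\le K(t)P_t\sqrt{\Gamma(f)}$ on $G$ for all smooth $f$.
\begin{enumerate}
\item[(a)] $e^{-2t}\le K(t)\le C_1e^{-2t}$ for all $t\ge0$, and
\[
\frac{16}{3\pi}\le\liminf_{t\to\infty}e^{2t}K(t)\le\limsup_{t\to\infty}e^{2t}K(t)\le2 .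
\]
In particular the rate in Theorem \ref{thm:main} is optimal and $C_1\ge\frac{16}{3\pi}>1$.
\end{enumerate}
Moreover, there is a constant $C$ such that for all smooth $f$, all $g\in G$ and all $t\ge0$:
\begin{enumerate}
\item[(b)] $\sqrt{t\wedge1}\,|ZP_tf(g)|\le Ce^{-2t}P_t\sqrt{\Gamma(f)}(g)$;
\item[(c)] $P_t\big(|f-P_tf(g)|\big)(g)\le C\sqrt{t\wedge1}\,P_t\sqrt{\Gamma(f)}(g)$.
\end{enumerate}
\end{theorem}

Throughout, $c$ and $C$ denote positive constants that do not depend on $f$, $g$, $t$ and may change from line to line; constants with a subscript keep their value.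

\section{The obstacle, and the method on the real line}\label{sec:idea}

We recall in Section \ref{sec:basics} that $P_tf(g)=\int f(gh)p_t(h)\,d\mu(h)$ for $t>0$, where the heat kernel $p_t$ is a smooth probability density with $p_t(h^{-1})=p_t(h)$. Both $\Gamma$ and $P_t$ commute with left translations, so after replacing $f$ by $f(g\,\cdot)$ it suffices to prove all our inequalities at $g=e$. Let $w$ be an imaginary quaternion. Left invariance of $\mu$ gives
\[
P_tf(e^{sw})=\int f(e^{sw}h)p_t(h)\,d\mu(h)=\int f(h)p_t(e^{-sw}h)\,d\mu(h)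
\]
and $\int W^Rp_t\,d\mu=0$. Differentiating at $s=0$, we get for every $m\in\mathbb R$
\begin{equation}\label{eq:two-forms}
WP_tf(e)=\int W^Rf\;p_t\,d\mu=-\int(f-m)\,W^Rp_t\,d\mu .
\end{equation}
The identity $p_t(e^{sw}h)=p_t(h^{-1}e^{-sw})$ converts right-invariant derivatives of the kernel into left-invariant ones:
\begin{equation}\label{eq:inversion}
W^Rp_t(h)=-(Wp_t)(h^{-1}).
\end{equation}

\subsection*{The obstacle}
Let $w$ be a unit horizontal vector and try the first form in \eqref{eq:two-forms}. Since $e^{sw}h=he^{sh^{-1}wh}$, we have $W^Rf=\alpha Xf+\beta Yf+\zeta Zf$, where $h^{-1}wh=\alpha\mathbf i+\beta\mathbf j+\zeta\mathbf k$. The term $Zf$ is not controlled by $|\nabla f|$. It can be removed by writing $Z=\frac12[X,Y]$ and integrating by parts: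
\[
\int\zeta\,Zf\,p_t\,d\mu=\frac12\int\big(Xf\;Y(\zeta p_t)-Yf\;X(\zeta p_t)\big)\,d\mu .
\]
This gives $|WP_tf(e)|\le\int|\nabla f|\,(C+|\zeta|\,|\nabla\log p_t|)\,p_t\,d\mu$. Let $|h|$ be the subriemannian distance from $e$ to $h$. Then $|\zeta(h)|\le C|h|$, as $\zeta$ is smooth and $\zeta(e)=0$, and the estimates \eqref{eq:gradpsi} and \eqref{eq:psi} below bound the weight by $C(1+|h|^2/t)$ for $t\le1$. By the Gaussian bound \eqref{eq:gauss}, this function has moments of every order under $p_t\mu$, uniformly in $t\le1$, so H\"older's inequality gives \eqref{eq:Lp} for $p>1$ and $t\le1$. For $p=1$ one would need the weight to be bounded, and $1+|h|^2/t$ is not bounded as $t\to0$.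

We use the second form in \eqref{eq:two-forms} instead. It asks for an inequality of Poincar\'e type in $L^1(p_t\mu)$, with the unbounded weight $|W^R\log p_t|$ on the \emph{left} side. Such an inequality can hold because $p_t$ decays fast exactly where the weight is large.

\subsection*{The real line}
Let $\mathcal L=d^2/dx^2$ on $\mathbb R$, $p=p_t(x)=(4\pi t)^{-1/2}e^{-x^2/4t}$, and let $f$ be smooth with compact support. We prove $|(P_tf)'(0)|\le CP_t|f'|(0)$ without using that $d/dx$ commutes with $P_t$. Put $\omega=1+x^2/4t$. Three facts are used.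
\begin{enumerate}
\item[(A)] $|p'|=\frac{|x|}{2t}\,p\le t^{-1/2}\omega^{1/2}p$.
\item[(B)] $p''=\partial_tp=\big(\frac{x^2}{4t^2}-\frac1{2t}\big)p=t^{-1}(\omega-\frac32)\,p$.
\item[(C)] The set $\{\omega\le3\}$ is the interval $[-r,r]$ with $r=\sqrt{8t}$. On it $e^{-2}p(0)\le p\le p(0)$, and $\int_{-r}^r|f-f(0)|\,dx\le r\int_{-r}^r|f'|\,dx$.
\end{enumerate}
Let $\varphi=\sqrt t\,\omega^{-1/2}$. The factor $\varphi$ normalizes the gradient of $p$: by (A), $|\varphi p'|\le p$. It does not spoil the divergence: $\varphi$ and $p$ both decrease in $|x|$, so $\varphi'p'\ge0$, and by (B)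
\[
(\varphi p')'\ge\varphi p''=\frac p{\sqrt t}\Big(\omega^{1/2}-\frac32\omega^{-1/2}\Big)\ge\frac p{\sqrt t}\Big(\frac12\omega^{1/2}-\frac32\mathbf 1_{\{\omega\le3\}}\Big).
\]
Multiply by the Lipschitz function $F=|f-f(0)|$, for which $|F'|\le|f'|$ almost everywhere, integrate by parts and use (C):
\[
\frac1{2\sqrt t}\int F\omega^{1/2}p\,dx\le\int|f'|\,p\,dx+\frac3{2\sqrt t}\int_{-r}^rFp\,dx\le\Big(1+\frac32\sqrt8\,e^2\Big)\int|f'|\,p\,dx .
\]
By (A) once more, $|(P_tf)'(0)|=|\int(f-f(0))p'\,dx|\le t^{-1/2}\int F\omega^{1/2}p\,dx\le CP_t|f'|(0)$.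

\subsection*{The plan on $G$}
The argument above is repeated in Section \ref{sec:weighted}. The function $x^2/4t$ is replaced by $\psi_t=\log(M_t/p_t)$, where $M_t=\sup p_{t/2}$. This function is comparable to $|h|^2/t$ but has two advantages: it is smooth, and it is a decreasing function of $p_t$, so the sign condition $\Gamma(\varphi,p_t)\ge0$ holds automatically. Fact (A) becomes an entropy bound (Sections \ref{sec:gamma} and \ref{sec:gauss}). Fact (C) becomes the Gaussian bounds of Section \ref{sec:gauss} and the Poincar\'e inequality on balls of Section \ref{sec:basics}. Fact (B), the lower bound on $\partial_t\log p_t$, is the heart of the proof and occupies Section \ref{sec:key}. All of this concerns $t\le1$. For $t\ge1$ the kernel is comparable to $1$ and the spectral gap does the work.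

\section{Heat kernel, distance, volume}\label{sec:basics}

The measure $\mu$ is the normalized surface measure of $\mathbb S^3$, whose total volume is $2\pi^2$. It is invariant under left and right translations and under inversion. Right invariance gives $\int Wf\,d\mu=0$, hence the integration by parts formula $\int f_1\mathcal Lf_2\,d\mu=-\int\Gamma(f_1,f_2)\,d\mu$.

\subsection*{Spectrum and kernel}
We recall the Peter--Weyl theorem for $G$. For each integer $n\ge0$ there is an irreducible unitary representation $\pi_n$ of dimension $n+1$; $\pi_1$ is the defining representation, with $\operatorname{Tr}\pi_1(h)=2x_0$. The complex space $L^2(\mu)$ is the orthogonal sum of the spaces $E_n$ of functions $h\mapsto\operatorname{Tr}(\pi_n(h)A)$, and the functions $\sqrt{n+1}\,\pi_n(h)_{ab}$ form an orthonormal basis of $E_n$. One has $W\pi_n(h)=\pi_n(h)\,d\pi_n(w)$. The operator $\Delta=X^2+Y^2+Z^2$ equals $-n(n+2)$ on $E_n$, and $d\pi_n(\mathbf k)$ has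 the eigenvalues $\sqrt{-1}\,l$ with $l\in\{-n,-n+2,\dots,n\}$. Since $\mathcal L=\Delta-Z^2$, the Hermitian matrix $L_n=d\pi_n(\mathbf i)^2+d\pi_n(\mathbf j)^2$ has the eigenvalues $-(n(n+2)-l^2)$, and
\begin{equation}\label{eq:spectrum}
2n\le n(n+2)-l^2\le n(n+2).
\end{equation}
The semigroup acts by $P_t\operatorname{Tr}(\pi_n(\cdot)A)=\operatorname{Tr}(\pi_n(\cdot)e^{tL_n}A)$. The space $E_0$ consists of the constants and $E_1$, of dimension $4$, is spanned by $x_0,\dots,x_3$.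

\begin{lemma}\label{lem:kernel}
\begin{enumerate}
\item[(a)] $\|P_tu\|_2\le e^{-2t}\|u\|_2$ if $u\perp E_0$, and $\|P_tu\|_2\le e^{-4t}\|u\|_2$ if $u\perp E_0\oplus E_1$.
\item[(b)] For smooth real $f$, the function $(t,g)\mapsto P_tf(g)$ is smooth on $[0,\infty)\times G$, $\partial_tP_tf=\mathcal LP_tf=P_t\mathcal Lf$, and $\min f\le P_tf\le\max f$.
\item[(c)] The function $p_t(h)=\sum_{n\ge0}(n+1)\operatorname{Tr}(\pi_n(h)e^{tL_n})$ is smooth on $(0,\infty)\times G$ and satisfies $p_t\ge0$, $\int p_t\,d\mu=1$, $p_t(h^{-1})=p_t(h)$, $\partial_tp_t=\mathcal Lp_t$, $P_sp_t=p_{s+t}$, and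
\[
P_tf(g)=\int f(gh)p_t(h)\,d\mu(h)=\int f(x)p_t(g^{-1}x)\,d\mu(x),\qquad f\in L^2(\mu).
\]
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) is \eqref{eq:spectrum}. For (b), let $u=\operatorname{Tr}(\pi_n(\cdot)A)$, so that $\|u\|_2=(n+1)^{-1/2}\|A\|_{HS}$ (Hilbert--Schmidt norm). Every unit imaginary quaternion is conjugate to $\mathbf k$, so $\|d\pi_n(w)\|\le n$ for unit $w$, and therefore
\[
|W_1\cdots W_Nu|=|\operatorname{Tr}(\pi_n(\cdot)\,d\pi_n(w_1)\cdots d\pi_n(w_N)A)|\le\sqrt{n+1}\,n^N\|A\|_{HS}=(n+1)n^N\|u\|_2 .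
\]
If $f$ is smooth, its component $f_n\in E_n$ satisfies $\|f_n\|_2\le(n(n+2))^{-N}\|\Delta^Nf\|_2$ for all $N$ and $n\ge1$. Hence $\sum_nP_tf_n$ converges with all derivatives in $(t,g)$, uniformly on $[0,\infty)\times G$; it is real because $\mathcal L$ has real coefficients. Now let $f\ge0$, $\epsilon>0$ and $u=P_tf+\epsilon(1+t)$. If $u$ vanished somewhere, then at the first such time and point we would have $\partial_tu\le0$, and $X^2u\ge0$, $Y^2u\ge0$ at this spatial minimum; this contradicts $\partial_tu=\mathcal Lu+\epsilon$. So $P_tf\ge0$, and $P_t1=1$ gives the two bounds.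

For (c), the factor $\|e^{tL_n}\|\le e^{-2nt}$ makes the series converge with all derivatives for $t>0$, and $\partial_tp_t=\mathcal Lp_t$, $P_sp_t=p_{s+t}$ hold term by term. Orthonormality of the matrix coefficients gives $\int\pi_n(h)p_t(h^{-1})\,d\mu(h)=e^{tL_n}$, so $P_tf(g)=\int f(gh)p_t(h^{-1})\,d\mu(h)$ on each $E_n$ and hence on $L^2$. By (b), $p_t\ge0$ and $\int p_t\,d\mu=1$. Since $e^{tL_n}$ is Hermitian and $\pi_n$ is unitary, $p_t(h^{-1})=\overline{p_t(h)}=p_t(h)$.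
\end{proof}

\subsection*{Distance and volume}
A Lipschitz curve $\gamma$ in $G$ is \emph{horizontal} if $\gamma'=\gamma\,(a\mathbf i+b\mathbf j)$ almost everywhere; its speed is $|\gamma'|=\sqrt{a^2+b^2}$, which is also its Euclidean speed, and it can be reparametrized to constant speed. Along it $|\frac d{ds}f(\gamma)|=|aXf+bYf|\le|\nabla f|\,|\gamma'|$. The Carnot--Carath\'eodory distance $d(x,y)$ is the infimum of the lengths of horizontal curves from $x$ to $y$. It is left-invariant. We write $|h|=d(e,h)=|h^{-1}|$, $B_r=\{|h|<r\}$, $V(r)=\mu(B_r)$, and $\|\cdot\|$ for the Euclidean norm on $\mathbb R^4$. A ball of small radius $r$ has size $r$ in the directions $x_1,x_2$ but only $r^2$ in the direction $x_3$, which is reached through the bracket $[X,Y]$; hence the exponent $4$ below.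

\begin{lemma}\label{lem:volume}
The function $|\cdot|$ is bounded and continuous on $G$, and $|h|\ge\|h-1\|$. Moreover $V(r)\le r^4$ for all $r>0$, $V(r)\ge cr^4$ for $r\le1$, and $V(2r)\le CV(r)$ for all $r>0$.
\end{lemma}

\begin{proof}
The bound $|h|\ge\|h-1\|$ holds since horizontal length is Euclidean length.

\emph{Moving vertically.} Let $\ell,\beta\ge0$ with $\ell^2+\beta^2=\pi^2$, and let $\gamma(s)=e^{s(\ell\mathbf i+\beta\mathbf k)}e^{-s\beta\mathbf k}$ for $0\le s\le1$. Then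
\[
\gamma^{-1}\gamma'=e^{s\beta\mathbf k}(\ell\mathbf i+\beta\mathbf k)e^{-s\beta\mathbf k}-\beta\mathbf k=\ell\big(\cos(2s\beta)\,\mathbf i+\sin(2s\beta)\,\mathbf j\big),
\]
so $\gamma$ is horizontal of length $\ell$. It ends at $-e^{-\beta\mathbf k}=e^{z\mathbf k}$ with $z=\pi-\beta\in[0,\pi]$, and $\ell^2=z(2\pi-z)$. Taking inverses for negative $z$, we get $|e^{z\mathbf k}|\le\sqrt{2\pi|z|}$ for $|z|\le\pi$.

\emph{Coordinates.} Every $h\in G$ can be written, with $0\le\rho\le\frac\pi2$ and $|z|\le\pi$, as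
\[
h=\cos\rho\;e^{z\mathbf k}+\sin\rho\,\big(\cos(\theta-z)\,\mathbf i+\sin(\theta-z)\,\mathbf j\big)=e^{\rho w}e^{z\mathbf k},\qquad w=\cos\theta\,\mathbf i+\sin\theta\,\mathbf j ;
\]
the second equality follows from $w=\mathbf ie^{-\theta\mathbf k}$. The curve $s\mapsto e^{sw}$ is horizontal, so $|h|\le\rho+\sqrt{2\pi|z|}$. Thus $|\cdot|$ is bounded and $|h|\to0$ as $h\to e$; continuity follows from $\big||h|-|g|\big|\le|g^{-1}h|$.

\emph{Lower bound.} In the coordinates $(\rho,z,\phi=\theta-z)$ the round metric is $d\rho^2+\cos^2\rho\,dz^2+\sin^2\rho\,d\phi^2$, so $d\mu=(2\pi^2)^{-1}\sin\rho\cos\rho\,d\rho\,d\theta\,dz$. For $r\le1$ the set $\{\rho<\frac r2,\ |z|<\frac{r^2}{8\pi}\}$ lies in $B_r$ and has measure $\sin^2(r/2)\,r^2/8\pi^2\ge cr^4$.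

\emph{Upper bound.} Let $r\le1$ and let $h(s)$, $0\le s\le r$, be a unit-speed horizontal curve from $e$. Then $\|h(s)-1\|\le s$, so $x_1^2+x_2^2\le s^2$ and $x_0=1-\frac12\|h-1\|^2\ge\frac12$. By \eqref{eq:table}, $x_3'=-ax_2+bx_1$, so $|x_3'|\le s$ and $|x_3|\le r^2/2$. On $\{x_0>0\}$ we have $d\mu=(2\pi^2x_0)^{-1}dx_1dx_2dx_3$, whence $V(r)\le\pi^{-2}\cdot\pi r^2\cdot r^2\le r^4$. For $r>1$, $V(r)\le1\le r^4$.

\emph{Doubling.} For $r\le1$, $V(2r)\le16r^4\le CV(r)$. For $r\ge1$, $V(2r)\le1\le V(r)/V(1)$.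
\end{proof}

\begin{lemma}[$L^1$ Poincar\'e inequality on balls]\label{lem:poincare}
For $r>0$, $f$ smooth and $m=V(r)^{-1}\int_{B_r}f\,d\mu$,
\begin{equation}\label{eq:poincare}
\int_{B_r}|f-m|\,d\mu\le Cr\int_{B_{3r}}|\nabla f|\,d\mu .
\end{equation}
In particular, taking $r>\operatorname{diam}G$, $\int|f-\int f\,d\mu|\,d\mu\le C\int|\nabla f|\,d\mu$.
\end{lemma}

\begin{proof}
The left side is at most $V(r)^{-1}\int_{B_r}\int_{B_r}|f(x)-f(y)|\,d\mu(y)\,d\mu(x)$. Substituting $y=xh$, where $|h|\le|x|+|y|<2r$, we bound it by $V(r)^{-1}\int_{B_{2r}}\int_{B_r}|f(xh)-f(x)|\,d\mu(x)\,d\mu(h)$. Fix $h\in B_{2r}$ and a horizontal curve $\gamma:[0,1]\to G$ from $e$ to $h$ of length less than $2r$. Its translate $x\gamma$ joins $x$ to $xh$ and stays in $B_{3r}$ when $x\in B_r$. By right invariance of $\mu$,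
\[
\int_{B_r}|f(xh)-f(x)|\,d\mu(x)\le\int_0^1|\gamma'(s)|\int_{B_r}|\nabla f|(x\gamma(s))\,d\mu(x)\,ds\le2r\int_{B_{3r}}|\nabla f|\,d\mu .
\]
Integrating in $h$ gives \eqref{eq:poincare} with the constant $2V(2r)/V(r)\le C$.
\end{proof}

\section{Entropy, Li--Yau and Harnack inequalities}\label{sec:gamma}

Pointwise estimates on $\log P_tf$ come from differentiating $s\mapsto P_s(\cdots)$ along the heat flow. The derivative involves
\[
\Gamma_2(f)=\tfrac12\mathcal L\Gamma(f)-\Gamma(f,\mathcal Lf),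
\]
which measures the failure of $\mathcal L$ to commute with the gradient. From \eqref{eq:brackets},
\begin{align*}
[\mathcal L,Z]&=X[X,Z]+[X,Z]X+Y[Y,Z]+[Y,Z]Y=-2(XY+YX)+2(YX+XY)=0,\\
[\mathcal L,X]&=Y[Y,X]+[Y,X]Y=-2(YZ+ZY)=-4YZ+4X,\\
[\mathcal L,Y]&=X[X,Y]+[X,Y]X=2(XZ+ZX)=4XZ+4Y .
\end{align*}
Since $\frac12\mathcal L(u^2)=u\mathcal Lu+\Gamma(u)$, we have $\Gamma_2(f)=\Gamma(Xf)+\Gamma(Yf)+Xf\,[\mathcal L,X]f+Yf\,[\mathcal L,Y]f$, that is,
\begin{equation}\label{eq:gamma2}
\Gamma_2(f)=(X^2f)^2+(Y^2f)^2+(XYf)^2+(YXf)^2+4\Gamma(f)+4(Yf\,XZf-Xf\,YZf).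
\end{equation}

\begin{remark}\label{rem:gamma2}
The last term cannot be absorbed by the others. Let $f=x_1+\kappa x_2x_3$. By \eqref{eq:table}, $Xf=x_0+\kappa(x_3^2-x_2^2)$, $Yf=-x_3+\kappa(x_0x_3+x_1x_2)$ and $Zf=x_2+\kappa(x_0x_2-x_1x_3)$. At $e$ we get $Xf=1$, $Yf=0$, the four squares in \eqref{eq:gamma2} vanish, and $YZf=1+\kappa$. So $\Gamma_2(f)(e)=-4\kappa$ while $\Gamma(f)(e)=1$, and $\Gamma_2\ge\rho\Gamma$ fails for every $\rho\in\mathbb R$. Since differentiating $\Gamma(P_tf)\le e^{-2\rho t}P_t\Gamma(f)$ at $t=0$ gives $\Gamma_2(f)\ge\rho\Gamma(f)$, no gradient bound with constant $1$ holds, whatever the exponential rate.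
\end{remark}

The remedy is to follow $(Zf)^2$ together with $\Gamma(f)$. Because $[\mathcal L,Z]=0$, the analogue of $\Gamma_2$ for $(Zf)^2$ is $\frac12\mathcal L(Zf)^2-Zf\,Z\mathcal Lf=\Gamma(Zf)$, which is what the last term of \eqref{eq:gamma2} requires. Indeed $(X^2f)^2+(Y^2f)^2\ge\frac12(\mathcal Lf)^2$, $(XYf)^2+(YXf)^2\ge\frac12([X,Y]f)^2=2(Zf)^2$, and the last term is at least $-4\sqrt{\Gamma(f)\Gamma(Zf)}\ge-\varepsilon\Gamma(Zf)-\frac4\varepsilon\Gamma(f)$. So for every $\varepsilon>0$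
\begin{equation}\label{eq:CD}
\Gamma_2(f)+\varepsilon\Gamma(Zf)\ge\tfrac12(\mathcal Lf)^2+2(Zf)^2+\Big(4-\frac4\varepsilon\Big)\Gamma(f).
\end{equation}

Fix a smooth $f>0$ and $T>0$. For $0\le s\le T$ put $\tau=T-s$, $u=P_\tau f\ge\min f>0$, $v=\log u$, and
\[
\phi_0(s)=P_s(uv),\qquad\phi_1(s)=P_s\big(u\,\Gamma(v)\big),\qquad\phi_2(s)=P_s\big(u\,(Zv)^2\big),
\]
all evaluated at a fixed point of $G$.

\begin{lemma}\label{lem:flow}
On $[0,T]$, $\phi_0'=\phi_1$, $\phi_1'=2P_s(u\,\Gamma_2(v))$ and $\phi_2'=2P_s(u\,\Gamma(Zv))$. For positive $C^1$ functions $a,b$ of $s\in[0,T)$,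
\begin{equation}\label{eq:ab}
(a\phi_1+b\phi_2)'\ge\Big(a'+8a-\frac{8a^2}b\Big)\phi_1+(b'+4a)\phi_2+aP_s\big(u(\mathcal Lv)^2\big).
\end{equation}
\end{lemma}

\begin{proof}
If $F$ is smooth on $[0,T]\times G$, then $\frac d{ds}P_sF_s=P_s(\mathcal LF_s+\partial_sF_s)$, by Lemma \ref{lem:kernel}(b) and because $P_s$ is a contraction for the supremum norm. Take $F=u\mathcal G$. From $\partial_\tau u=\mathcal Lu$ and $\Gamma(u,\mathcal G)=u\Gamma(v,\mathcal G)$,
\[
\tfrac d{ds}P_s(u\mathcal G)=P_s\big(u\,[\mathcal L\mathcal G+2\Gamma(v,\mathcal G)-\partial_\tau\mathcal G]\big),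
\]
and $\partial_\tau v=\mathcal Lu/u=\mathcal Lv+\Gamma(v)$. For $\mathcal G=v$ the bracket equals $\Gamma(v)$. For $\mathcal G=\Gamma(v)$ we have $\partial_\tau\mathcal G=2\Gamma(v,\mathcal Lv)+2\Gamma(v,\Gamma(v))$, and the bracket equals $2\Gamma_2(v)$. For $\mathcal G=(Zv)^2$ we have $\partial_\tau\mathcal G=2Zv\,Z\mathcal Lv+2Zv\,Z\Gamma(v)$, and the bracket equals $2\Gamma(Zv)+4Zv\,\Gamma(v,Zv)-2Zv\,Z\Gamma(v)$. The last two terms cancel, because the flow of $Z$ rotates the horizontal frame: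
\[
Z\Gamma(v)=2Xv\,(XZv+2Yv)+2Yv\,(YZv-2Xv)=2\Gamma(v,Zv).
\]
Finally $(a\phi_1+b\phi_2)'=a'\phi_1+b'\phi_2+2aP_s\big(u[\Gamma_2(v)+\frac ba\Gamma(Zv)]\big)$, and \eqref{eq:CD} with $\varepsilon=b/a$ gives \eqref{eq:ab}.
\end{proof}

We choose $a,b$ vanishing at $s=T$, so that integrating \eqref{eq:ab} leaves only the values at $s=0$, and with $b'+4a=0$, so that $\phi_2$ drops out of the right side. This last choice is possible thanks to the term $2(Zf)^2$ in \eqref{eq:CD}, which is where $[X,Y]=2Z$ enters.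

\begin{proposition}\label{prop:HLY}
Let $f>0$ be smooth. For all $T>0$,
\begin{equation}\label{eq:hamilton}
T\,\Gamma(\log P_Tf)+2T^2(Z\log P_Tf)^2\le\frac5{P_Tf}\big(P_T(f\log f)-P_Tf\log P_Tf\big),
\end{equation}
and for $0<T\le1$,
\begin{equation}\label{eq:liyau}
\partial_T\log P_Tf\ge\tfrac14\Gamma(\log P_Tf)-\frac{12}T .
\end{equation}
\end{proposition}

\begin{proof}
\emph{The Hamilton-type bound \eqref{eq:hamilton}.} Take $a=\tau$, $b=2\tau^2$, so $a'=-1$, $b'=-4\tau$, $8a^2/b=4$, and drop the last term of \eqref{eq:ab}. The coefficient of $\phi_1$ is $-5+8\tau\ge-5$. Integrating over $[0,T]$ gives $-T\phi_1(0)-2T^2\phi_2(0)\ge-5(\phi_0(T)-\phi_0(0))$. Divide by $P_Tf$.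

\emph{The Li--Yau bound \eqref{eq:liyau}.} Now we keep the last term and use it to cancel $\phi_1$. For any function $\lambda$ of $\tau$, $(\mathcal Lv)^2\ge2\lambda\mathcal Lv-\lambda^2$, and $P_s(u\mathcal Lv)=P_s(\mathcal Lu-u\Gamma(v))=\mathcal LP_Tf-\phi_1$, $P_su=P_Tf$. The cancellation forces $\lambda$ to be of order $1/\tau$, so $a$ must vanish faster than $\tau$ for $a\lambda^2$ to be integrable. Take $a=\tau^2$, $b=\frac43\tau^3$, so $b'+4a=0$ and $8a^2/b=6\tau$, and $\lambda=4-\frac4\tau$. The total coefficient of $\phi_1$ is $-2\tau+8\tau^2-6\tau-2\tau^2\lambda=0$, and \eqref{eq:ab} becomes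
\[
(a\phi_1+b\phi_2)'\ge(8\tau^2-8\tau)\,\mathcal LP_Tf-16(\tau-1)^2P_Tf,\qquad 0\le s<T .
\]
The functions $\phi_1,\phi_2$ are bounded and $a,b\to0$ as $s\to T$. Integrating,
\[
-T^2\phi_1(0)-\tfrac43T^3\phi_2(0)\ge\big(\tfrac83T^3-4T^2\big)\mathcal LP_Tf-16\big(T-T^2+\tfrac13T^3\big)P_Tf .
\]
Drop $\phi_2(0)\ge0$ and divide by $T^2P_Tf$. For $T\le1$ we get $\Gamma(\log P_Tf)\le\alpha\,\partial_T\log P_Tf+\frac{16}T$ with $\alpha=4-\frac83T\in[\frac43,4]$. Dividing by $\alpha$ gives \eqref{eq:liyau}.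
\end{proof}

\begin{corollary}\label{cor:harnack}
For $0<s<t\le1$ and $x,y\in G$,
\begin{equation}\label{eq:harnack}
p_s(x)\le(t/s)^{12}\,e^{d(x,y)^2/(t-s)}\,p_t(y).
\end{equation}
The kernel $p_t$ is positive on $G$ for every $t>0$, and
\begin{equation}\label{eq:liyau-kernel}
\partial_t\log p_t\ge\tfrac14\Gamma(\log p_t)-\frac{12}t,\qquad0<t\le1 .
\end{equation}
\end{corollary}

\begin{proof}
Positivity of $p_t$ is not yet known, so we perturb. Let $\epsilon>0$, $0<\delta<s$, $f=p_\delta+\epsilon$ and $q(\sigma,\cdot)=P_{\sigma-\delta}f=p_\sigma+\epsilon$. Let $\gamma:[0,1]\to G$ be a horizontal curve from $x$ to $y$ with constant speed $\ell$, and $\sigma(r)=s+r(t-s)$. By \eqref{eq:liyau} and $\frac{t-s}4\xi^2-\ell\xi\ge-\frac{\ell^2}{t-s}$ for real $\xi$,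
\[
\frac d{dr}\log q(\sigma(r),\gamma(r))\ge(t-s)\Big[\frac14|\nabla\log q|^2-\frac{12}{\sigma-\delta}\Big]-\ell\,|\nabla\log q|\ge-\frac{12(t-s)}{\sigma-\delta}-\frac{\ell^2}{t-s}.
\]
Integrating, $q(s,x)\le\big(\frac{t-\delta}{s-\delta}\big)^{12}e^{\ell^2/(t-s)}q(t,y)$. Let $\ell\downarrow d(x,y)$, $\delta\to0$, $\epsilon\to0$ to get \eqref{eq:harnack}. Since $p_s(e)=P_{s/2}p_{s/2}(e)=\int p_{s/2}^2\,d\mu\ge1$, \eqref{eq:harnack} with $x=e$ gives $p_t>0$ for $t\le1$; for $t>1$, $p_t=P_{t-1}p_1\ge\min p_1>0$. Finally, apply \eqref{eq:liyau} to $f=p_\delta$ with $T=t-\delta$ and let $\delta\to0$.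
\end{proof}

\section{Gaussian bounds and the weight $\psi_t$}\label{sec:gauss}

The Harnack inequality compares values of the kernel with its averages over balls of radius $\sqrt t$. The averages are controlled by an $L^2$ estimate. For nonempty sets let $d(A,B)=\inf\{d(x,y):x\in A,\ y\in B\}$.

\begin{lemma}[Davies--Gaffney estimate]\label{lem:DG}
For nonempty Borel sets $A,B\subset G$ and $t>0$,
\[
\int_BP_t\mathbf 1_A\,d\mu\le\sqrt{\mu(A)\mu(B)}\;e^{-d(A,B)^2/4t}.
\]
\end{lemma}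

\begin{proof}
Let $\xi=d(\cdot,A)$, which is continuous and $1$-Lipschitz for $d$. To smooth it without losing the Lipschitz constant we average \emph{left} translates: let $\xi_\epsilon(x)=\int\rho_\epsilon(y)\xi(yx)\,d\mu(y)$, where $\rho_\epsilon$ is a smooth probability density supported in $\{\|y-1\|<\epsilon\}$. Then $\xi_\epsilon$ is smooth and $1$-Lipschitz, as $d$ is left-invariant; testing on the curves $xe^{sw}$ with $w$ unit horizontal gives $\Gamma(\xi_\epsilon)\le1$. Also $\xi_\epsilon\to\xi$ uniformly, because $d(yx,x)=|x^{-1}yx|$ and $\|x^{-1}yx-1\|=\|y-1\|$. Let $u=P_t\mathbf 1_A$, $\beta\ge0$, $E(t)=\int u^2e^{2\beta\xi_\epsilon}d\mu$. For $t>0$, using $4\beta|u||\nabla u|\le2\Gamma(u)+2\beta^2u^2$,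
\[
E'=2\int ue^{2\beta\xi_\epsilon}\mathcal Lu\,d\mu=-2\int\Gamma(u)e^{2\beta\xi_\epsilon}d\mu-4\beta\int u\,\Gamma(u,\xi_\epsilon)e^{2\beta\xi_\epsilon}d\mu\le2\beta^2E .
\]
As $P_t\mathbf 1_A\to\mathbf 1_A$ in $L^2$ when $t\to0$, we get $E(t)\le e^{2\beta^2t}E(0)$. Let $\epsilon\to0$ and put $\delta_0=d(A,B)$: then $e^{2\beta\delta_0}\int_Bu^2\,d\mu\le e^{2\beta^2t}\mu(A)$. With $\beta=\delta_0/2t$ this reads $\int_Bu^2\,d\mu\le e^{-\delta_0^2/2t}\mu(A)$, and the Cauchy--Schwarz inequality concludes.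
\end{proof}

\begin{proposition}\label{prop:gauss}
There are constants $0<c_0\le1\le C_0$ such that
\begin{equation}\label{eq:gauss}
c_0t^{-2}e^{-C_0|h|^2/t}\le p_t(h)\le C_0t^{-2}e^{-c_0|h|^2/t},\qquad0<t\le1,\ h\in G .
\end{equation}
\end{proposition}

\begin{proof}
\emph{Upper bound.} Let $t\le\frac13$, $A=B_{\sqrt t}$, $B=hB_{\sqrt t}$, $x\in A$, $y\in B$. Then $d(h,y)^2\le t$ and $d(y^{-1},y^{-1}x)^2=|x|^2\le t$, so two applications of \eqref{eq:harnack} give $p_t(h)\le Cp_{2t}(y)=Cp_{2t}(y^{-1})\le Cp_{3t}(y^{-1}x)$. Integrate over $A\times B$ and use Lemma \ref{lem:DG}: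
\[
p_t(h)V(\sqrt t)^2\le C\int_BP_{3t}\mathbf 1_A\,d\mu\le CV(\sqrt t)\,e^{-d(A,B)^2/12t}.
\]
By the triangle inequality $d(A,B)\ge(|h|-2\sqrt t)_+$, and $(|h|-2\sqrt t)_+^2\ge\frac12|h|^2-4t$, since $(\xi-\xi')^2-\frac12\xi^2+\xi'^2=\frac12(\xi-2\xi')^2$. With $V(\sqrt t)\ge ct^2$ we obtain $p_t(h)\le Ct^{-2}e^{-|h|^2/24t}$. For $\frac13\le t\le1$ the same bound holds because $p_t$ and $|h|$ are bounded.

\emph{Lower bound.} Let $t\le1$. By \eqref{eq:harnack}, $p_t(h)\ge2^{-12}e^{-2|h|^2/t}p_{t/2}(e)$, so it suffices to show $p_{t/2}(e)\ge ct^{-2}$. Use the upper bound at time $t/4$, whose exponent is $|h|^2/6t$, on the annuli $2^nR\sqrt t\le|h|<2^{n+1}R\sqrt t$: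
\[
\int_{|h|\ge R\sqrt t}p_{t/4}\,d\mu\le Ct^{-2}\sum_{n\ge0}V(2^{n+1}R\sqrt t)\,e^{-4^nR^2/6}\le C\sum_{n\ge0}16^{n+1}R^4e^{-4^nR^2/6}.
\]
The last sum tends to $0$ as $R\to\infty$; fix $R$ so that the right side is at most $\frac12$. Then $B_{R\sqrt t}$ carries at least half of the mass of $p_{t/4}$, and by the Cauchy--Schwarz inequality $p_{t/2}(e)=\int p_{t/4}^2\,d\mu\ge\frac14V(R\sqrt t)^{-1}\ge\frac14R^{-4}t^{-2}$.
\end{proof}

For $0<t\le1$ let
\[
M_t=\sup p_{t/2},\qquad\psi_t=\log\frac{M_t}{p_t}.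
\]
The function $\psi_t$ is smooth and invariant under inversion, and $\psi_t\ge0$ since $p_t=P_{t/2}p_{t/2}\le M_t$. The supremum is taken at time $t/2$ so that \eqref{eq:hamilton} applies: with $T=t/2$ and $f=p_{t/2}$ we have $P_T(f\log f)\le\log M_t\;P_Tf$, so the right side of \eqref{eq:hamilton} is at most $5\psi_t$. Hence $\frac t2\Gamma(\log p_t)+\frac{t^2}2(Z\log p_t)^2\le5\psi_t$, and
\begin{equation}\label{eq:gradpsi}
|\nabla\log p_t|\le4\,\frac{(1+\psi_t)^{1/2}}{\sqrt t},\qquad|Z\log p_t|\le4\,\frac{(1+\psi_t)^{1/2}}t,\qquad0<t\le1 .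
\end{equation}
This is fact (A). By \eqref{eq:gauss}, $4c_0t^{-2}\le p_{t/2}(e)\le M_t\le4C_0t^{-2}$, and \eqref{eq:gauss} at time $t$ gives
\begin{equation}\label{eq:psi}
c_0\frac{|g|^2}t-\log\frac{C_0}{4c_0}\le\psi_t(g)\le C_0\frac{|g|^2}t+\log\frac{4C_0}{c_0},\qquad0<t\le1,\ g\in G .
\end{equation}

\section{A lower bound for $\partial_t\log p_t$}\label{sec:key}

On the line, $\frac14|(\log p_t)'|^2=x^2/16t^2$, so an inequality of the form \eqref{eq:liyau-kernel} already gives fact (B) up to constants. On $G$ it does not, because the horizontal gradient of $p_t$ vanishes at points far from $e$. Indeed, the automorphism $\iota(h)=\mathbf kh\mathbf k^{-1}$ sends $\mathbf i,\mathbf j$ to $-\mathbf i,-\mathbf j$, so it preserves $\mathcal L$, $\mu$, $e$, and hence $p_t$; it fixes $h=e^{z\mathbf k}$, so $p_t(he^{sw})=p_t(he^{-sw})$ for horizontal $w$. Thus $\Gamma(p_t)=0$ on the whole Hopf fiber through $e$, where \eqref{eq:liyau-kernel} says only $\partial_t\log p_t\ge-12/t$.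

The way out is to use \eqref{eq:liyau-kernel} at earlier times and at all points. The function $\partial_tp_t$ itself solves the heat equation, so its value at $(t,g)$ is an average of its earlier values. Averaging \eqref{eq:liyau-kernel} in this way produces the function $\phi_1$ of Section \ref{sec:gamma}, whose time integral is an entropy, and an entropy can be bounded below by testing on a single set.

\begin{proposition}\label{prop:key}
For $0<t\le1$ and $g\in G$,
\begin{equation}\label{eq:key}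
\partial_t\log p_t(g)\ge c\,\frac{|g|^2}{t^2}-\frac Ct .
\end{equation}
\end{proposition}

\begin{proof}
Let $D=|g|$, $\eta=\frac{c_0}{8C_0}\le\frac18$ and $S=(1-\eta)t\in[\frac t2,t]$.

\emph{Step 1: reduction to an entropy.} For $0\le s\le S$ and $\tau=t-s\ge\eta t$, Lemma \ref{lem:kernel} and \eqref{eq:liyau-kernel} give
\[
\partial_tp_t(g)=\mathcal LP_sp_\tau(g)=P_s(\partial_\tau p_\tau)(g)\ge\tfrac14P_s\big(p_\tau\Gamma(\log p_\tau)\big)(g)-\frac{12}\tau\,p_t(g).
\]
By Lemma \ref{lem:flow} with $f=p_{\eta t}$ and $T=S$, $P_s(p_\tau\Gamma(\log p_\tau))=\frac d{ds}P_s(p_{t-s}\log p_{t-s})$. The left side above does not depend on $s$. Integrate over $[0,S]$ and divide by $p_t(g)$: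
\begin{equation}\label{eq:entropy}
S\,\partial_t\log p_t(g)\ge\tfrac14H-12\log\frac1\eta,\qquad H=\frac{P_S(p_{\eta t}\log p_{\eta t})(g)}{p_t(g)}-\log p_t(g).
\end{equation}
Stopping at $s=S<t$ keeps $\int ds/\tau$ finite. Define
\[
d\lambda(x)=p_S(g^{-1}x)\,d\mu(x),\qquad d\nu(x)=\frac{p_{\eta t}(x)}{p_t(g)}\,d\lambda(x).
\]
Both are probability measures, since $P_Sp_{\eta t}(g)=p_t(g)$, and $H=\int\log\frac{d\nu}{d\lambda}\,d\nu$ is the relative entropy of $\nu$ with respect to $\lambda$. The measure $\lambda$ is a heat kernel measure centered at $g$; the factor $p_{\eta t}$ pulls $\nu$ toward $e$, and $\eta$ is small so that this pull wins against the normalization $1/p_t(g)$. Two measures that live near points at distance $D$ have large relative entropy.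

\emph{Step 2: testing on a ball.} Assume $D^2\ge K_0t$, with $K_0>0$ fixed below, and let $A=B_{D/2}$. Both $A$ and $A^c$ contain nonempty open sets, so all the masses below are positive. Jensen's inequality for the convex function $\xi\log\xi$, applied on $A$ and on $A^c$ with the normalized restrictions of $\lambda$, gives
\[
H\ge\nu(A)\log\frac{\nu(A)}{\lambda(A)}+\nu(A^c)\log\frac{\nu(A^c)}{\lambda(A^c)}\ge\nu(A)\log\frac1{\lambda(A)}-\log2,
\]
where we used $\lambda(A^c)\le1$ and $\xi\log\xi+(1-\xi)\log(1-\xi)\ge-\log2$. For $x\in A$ we have $|g^{-1}x|\ge D/2$, so by \eqref{eq:gauss}, Lemma \ref{lem:volume} and the boundedness of $\xi^2e^{-c_0\xi/8}$ on $[0,\infty)$,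
\[
\lambda(A)\le V(\tfrac D2)\,C_0S^{-2}e^{-c_0D^2/4S}\le C\,\frac{D^4}{t^2}\,e^{-c_0D^2/4t}\le Ce^{-c_0D^2/8t}.
\]
On the other hand, by both sides of \eqref{eq:gauss} and $\frac{c_0}{4\eta}=2C_0$,
\[
\nu(A^c)\le\frac{\sup_{|x|\ge D/2}p_{\eta t}(x)}{p_t(g)}\le\frac{C_0(\eta t)^{-2}e^{-c_0D^2/4\eta t}}{c_0t^{-2}e^{-C_0D^2/t}}=\frac{C_0}{c_0\eta^2}\,e^{-C_0D^2/t}\le\frac12
\]
once $K_0$ is large enough. As $\log\frac1{\lambda(A)}\ge0$ and $\nu(A)\ge\frac12$, we get $H\ge\frac12\log\frac1{\lambda(A)}-\log2\ge\frac{c_0}{16}\frac{D^2}t-C$. Insert this in \eqref{eq:entropy} and divide by $S$, using $S\le t$ for the positive term and $S\ge\frac t2$ for the negative one. This gives \eqref{eq:key} when $D^2\ge K_0t$.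

\emph{Step 3: near $e$.} If $D^2<K_0t$, then $cD^2/t^2-C/t\le-12/t$ as soon as $C\ge cK_0+12$, and \eqref{eq:key} follows from \eqref{eq:liyau-kernel}.
\end{proof}

By the upper bound in \eqref{eq:psi}, $|g|^2/t\ge c\,\psi_t(g)-C$. Since $\partial_tp_t=\mathcal Lp_t$, \eqref{eq:key} gives fact (B): there are constants $c_*,C_*>0$ with
\begin{equation}\label{eq:factB}
\mathcal Lp_t\ge\frac1t\big(c_*(1+\psi_t)-C_*\big)\,p_t,\qquad0<t\le1 .
\end{equation}

\section{The weighted inequality and the gradient bounds}\label{sec:weighted}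

\begin{lemma}\label{lem:weighted}
For $0<t\le1$ and $f$ smooth there is $m\in\mathbb R$ with
\[
\int|f-m|\,(1+\psi_t)^{1/2}p_t\,d\mu\le C\sqrt t\int|\nabla f|\,p_t\,d\mu .
\]
\end{lemma}

\begin{proof}
Write $p=p_t$, $\psi=\psi_t$, $\varphi=\sqrt t\,(1+\psi)^{-1/2}$. By \eqref{eq:gradpsi}, $\varphi|\nabla p|\le4p$. Since $X\psi=-Xp/p$ and $Y\psi=-Yp/p$,
\[
\Gamma(\varphi,p)=\frac{\sqrt t}2(1+\psi)^{-3/2}\,\frac{\Gamma(p)}p\ge0 .
\]
Let $K_1=2C_*/c_*$. Where $\psi>K_1$ we have $C_*(1+\psi)^{-1/2}\le\frac{c_*}2(1+\psi)^{1/2}$, and everywhere $(1+\psi)^{-1/2}\le1$. So \eqref{eq:factB} gives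
\[
X(\varphi Xp)+Y(\varphi Yp)=\varphi\mathcal Lp+\Gamma(\varphi,p)\ge\frac p{\sqrt t}\Big(\frac{c_*}2(1+\psi)^{1/2}-C_*\mathbf 1_{\{\psi\le K_1\}}\Big).
\]
Let $m\in\mathbb R$ and $F_\epsilon=\sqrt{(f-m)^2+\epsilon^2}$, a smooth positive function with $|\nabla F_\epsilon|\le|\nabla f|$. Multiply by $F_\epsilon$ and integrate by parts:
\begin{align*}
\frac{c_*}{2\sqrt t}\int F_\epsilon(1+\psi)^{1/2}p\,d\mu&\le-\int\varphi\,\Gamma(F_\epsilon,p)\,d\mu+\frac{C_*}{\sqrt t}\int_{\{\psi\le K_1\}}F_\epsilon\,p\,d\mu\\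
&\le4\int|\nabla f|\,p\,d\mu+\frac{C_*}{\sqrt t}\int_{\{\psi\le K_1\}}F_\epsilon\,p\,d\mu .
\end{align*}
Let $\epsilon\to0$. By the lower bound in \eqref{eq:psi}, $\{\psi\le K_1\}\subset B_r$ with $r=K_2\sqrt t$ for a constant $K_2$. Choose $m$ as the mean of $f$ on $B_r$. By \eqref{eq:gauss}, $p\le C_0t^{-2}$ on $G$ and $p\ge c_0e^{-9C_0K_2^2}t^{-2}$ on $B_{3r}$. Hence, by \eqref{eq:poincare},
\[
\frac1{\sqrt t}\int_{B_r}|f-m|\,p\,d\mu\le\frac{C_0t^{-2}}{\sqrt t}\,Cr\int_{B_{3r}}|\nabla f|\,d\mu\le Ct^{-2}\int_{B_{3r}}|\nabla f|\,d\mu\le C\int|\nabla f|\,p\,d\mu .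
\]
Combining the last two displays proves the lemma.
\end{proof}

For large times we need the decay of the derivatives of the kernel. Write
\begin{equation}\label{eq:expansion}
p_t=1+4e^{-2t}x_0+R_t,
\end{equation}
where the first two terms are those with $n=0,1$ in Lemma \ref{lem:kernel}(c) (recall $L_1=-2I$ and $\operatorname{Tr}\pi_1=2x_0$). Then $R_t\perp E_0\oplus E_1$, $P_sR_t=R_{s+t}$, and $R_t(h^{-1})=R_t(h)$.

\begin{lemma}\label{lem:largetime}
For $t\ge1$ and every unit imaginary quaternion $w$,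
\[
\|W^Rp_t\|_\infty\le Ce^{-2t},\qquad\|R_t\|_\infty+\|W^RR_t\|_\infty\le Ce^{-4t},\qquad0<\min p_1\le p_t\le\max p_1 .
\]
\end{lemma}

\begin{proof}
The formula $WP_{1/2}u(e)=-\int u\,W^Rp_{1/2}\,d\mu$ of \eqref{eq:two-forms} holds for $u\in L^2$. Applied to left translates of $u$, it gives $\|WP_{1/2}u\|_\infty\le C\|u\|_2$; also $\|P_{1/2}u\|_\infty\le\|p_{1/2}\|_2\|u\|_2$. Now $p_t-1=P_{1/2}P_{t-1}(p_{1/2}-1)$ and $R_t=P_{1/2}P_{t-1}R_{1/2}$, so Lemma \ref{lem:kernel}(a) gives $\|Wp_t\|_\infty\le Ce^{-2t}$ and $\|R_t\|_\infty+\|WR_t\|_\infty\le Ce^{-4t}$. Identity \eqref{eq:inversion} uses only invariance under inversion, so it holds for $p_t$ and $R_t$, and turns $W$ into $W^R$. The last claim follows from $p_t=P_{t-1}p_1$ and Corollary \ref{cor:harnack}.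
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:main}]
We take $g=e$. The case $t=0$ requires only $C_1\ge1$. Let $w=\cos\alpha\,\mathbf i+\sin\alpha\,\mathbf j$; then $|\nabla P_tf|(e)=\sup_\alpha WP_tf(e)$.

Let $0<t\le1$. By \eqref{eq:inversion}, \eqref{eq:gradpsi} and the invariance of $p_t$ and $\psi_t$ under inversion, $|W^Rp_t|\le4t^{-1/2}(1+\psi_t)^{1/2}p_t$. With $m$ from Lemma \ref{lem:weighted}, \eqref{eq:two-forms} gives
\[
|WP_tf(e)|\le\frac4{\sqrt t}\int|f-m|(1+\psi_t)^{1/2}p_t\,d\mu\le C\int|\nabla f|\,p_t\,d\mu=CP_t|\nabla f|(e),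
\]
and $1\le e^2e^{-2t}$.

Let $t\ge1$ and $m=\int f\,d\mu$. By \eqref{eq:two-forms}, Lemma \ref{lem:largetime} and Lemma \ref{lem:poincare},
\[
|WP_tf(e)|\le Ce^{-2t}\int|f-m|\,d\mu\le Ce^{-2t}\int|\nabla f|\,d\mu\le\frac{Ce^{-2t}}{\min p_1}\,P_t|\nabla f|(e).
\]
Compactness of $G$ is used here twice: through the spectral gap and through $\min p_1>0$.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:more}(b) and (c)]
Again $g=e$, and both statements are trivial for $t=0$.

(b) Formulas \eqref{eq:two-forms} and \eqref{eq:inversion} hold for $w=\mathbf k$. For $0<t\le1$, the second bound in \eqref{eq:gradpsi} and Lemma \ref{lem:weighted} give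
\[
|ZP_tf(e)|\le\frac4t\int|f-m|(1+\psi_t)^{1/2}p_t\,d\mu\le\frac C{\sqrt t}\,P_t|\nabla f|(e).
\]
For $t\ge1$, the last display in the proof of Theorem \ref{thm:main} holds with $W=Z$, since Lemma \ref{lem:largetime} covers every unit $w$.

(c) For every $m$, $|P_tf(e)-m|\le\int|f-m|p_t\,d\mu$, so $\int|f-P_tf(e)|\,p_t\,d\mu\le2\int|f-m|\,p_t\,d\mu$. For $t\le1$ apply Lemma \ref{lem:weighted} and $\psi_t\ge0$. For $t\ge1$ take $m=\int f\,d\mu$; by Lemmas \ref{lem:largetime} and \ref{lem:poincare}, $\int|f-m|p_t\,d\mu\le C\max p_1\int|\nabla f|\,d\mu\le C\frac{\max p_1}{\min p_1}P_t|\nabla f|(e)$.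
\end{proof}

\section{The best constant}\label{sec:best}

\begin{proof}[Proof of Theorem \ref{thm:more}(a)]
The bound $K(t)\le C_1e^{-2t}$ is Theorem \ref{thm:main}. In Example \ref{ex:linear}, $e^{-2t}=|\nabla P_tx_1|(e)\le K(t)P_t|\nabla x_1|(e)\le K(t)$.

For large $t$ only the first eigenspace matters. Let $w=\cos\alpha\,\mathbf i+\sin\alpha\,\mathbf j$ and $y_w(h)=\langle h,w\rangle=x_1\cos\alpha+x_2\sin\alpha$. Then $W^Rx_0(h)=\operatorname{Re}(wh)=-y_w(h)$, and $\int y_w\,d\mu=0$. Insert \eqref{eq:expansion} in \eqref{eq:two-forms} with $m=\int f\,d\mu$, and use Lemmas \ref{lem:largetime} and \ref{lem:poincare}. For $t\ge1$, with implied constants independent of $f$ and $w$,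
\begin{equation}\label{eq:asymptotics}
\begin{aligned}
WP_tf(e)&=4e^{-2t}\int fy_w\,d\mu+O(e^{-4t})\int|\nabla f|\,d\mu,\\
P_t|\nabla f|(e)&=\big(1+O(e^{-2t})\big)\int|\nabla f|\,d\mu .
\end{aligned}
\end{equation}

\emph{Upper bound.} We have $\mathcal Ly_w=-2y_w$ and $\Gamma(y_w)(h)=\langle h\mathbf i,w\rangle^2+\langle h\mathbf j,w\rangle^2\le1$, because $h\mathbf i,h\mathbf j$ are orthonormal in $\mathbb R^4$. Hence
\[
4\int fy_w\,d\mu=-2\int f\,\mathcal Ly_w\,d\mu=2\int\Gamma(f,y_w)\,d\mu\le2\int|\nabla f|\,d\mu,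
\]
and \eqref{eq:asymptotics} gives $e^{2t}K(t)\le2+O(e^{-2t})$.

\emph{Lower bound.} Take $w=\mathbf i$, so $y_w=x_1$, and $f=F(x_1)$ with $F$ smooth, nondecreasing and not constant on $[-1,1]$. Then $|\nabla f|=F'(x_1)\sqrt{x_0^2+x_3^2}$. Parametrize $\mathbb S^3$ by $x_1=u$, $(x_0,x_2,x_3)=\sqrt{1-u^2}\,\sigma$ with $\sigma\in\mathbb S^2$. The metric is $\frac{du^2}{1-u^2}+(1-u^2)\,d\sigma^2$, so under $\mu$ the variable $u$ has density $\frac{4\pi}{2\pi^2}\sqrt{1-u^2}=\frac2\pi\sqrt{1-u^2}$, and $\sigma$ is independent of $u$ and uniform on $\mathbb S^2$. The mean over $\mathbb S^2$ of the distance to an axis is $\frac12\int_0^\pi\sin^2\vartheta\,d\vartheta=\frac\pi4$. Therefore, integrating by parts in the second formula,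
\[
\int|\nabla f|\,d\mu=\frac12\int_{-1}^1F'(u)(1-u^2)\,du,\qquad4\int fx_1\,d\mu=\frac8{3\pi}\int_{-1}^1F'(u)(1-u^2)^{3/2}\,du .
\]
For fixed $F$, \eqref{eq:asymptotics} and $K(t)\ge XP_tf(e)/P_t|\nabla f|(e)$ give
\begin{equation}\label{eq:ratio}
\liminf_{t\to\infty}e^{2t}K(t)\ge\frac{16}{3\pi}\;\frac{\int_{-1}^1F'(u)(1-u^2)^{3/2}\,du}{\int_{-1}^1F'(u)(1-u^2)\,du}.
\end{equation}
If $F'$ is supported in $[-\delta,\delta]$, so that $f$ approximates a multiple of the indicator of the hemisphere $\{x_1>0\}$ up to an additive constant, the last quotient is at least $\sqrt{1-\delta^2}$. Let $\delta\to0$. Since $e^{2t}K(t)\le C_1$ for all $t$, also $C_1\ge\frac{16}{3\pi}$.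
\end{proof}

\begin{remark}
The quotient in \eqref{eq:ratio} is at most $1$, so $\frac{16}{3\pi}$ is the best value that \eqref{eq:ratio} can give. The linear function of Example \ref{ex:linear}, $F(u)=u$, gives $\frac{16}{3\pi}\cdot\frac{3\pi/8}{4/3}=\frac32$.
\end{remark}

\begin{thebibliography}{9}
\bibitem{BB} Fabrice Baudoin, Michel Bonnefont, \emph{The subelliptic heat kernel on SU(2): Representations, Asymptotics and Gradient bounds}, arXiv:0802.3320 (2008).
\end{thebibliography}
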